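# Homology planes with no optimal divisor on $\mathbb P^2$ or on a Hirzebruch surface

All varieties are complex algebraic. The problem discussed here is taken from Tomasz Pełka, "Smooth $\mathbb Q$-homology planes satisfying the Negativity Conjecture", arXiv:2111.09778 (2021). It concerns smooth surfaces with the homology of a point, and asks whether each of them, when it is of log general type, can be read off from a curve on a very simple projective surface. The answer will be no.

## 1. Plane curves whose complement is a homology plane

**Definition.** A smooth $\mathbb Z$-homology plane is a smooth complex algebraic surface $S$ with $H_i(S;\mathbb Z)=0$ for all $i>0$.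

The affine plane $\mathbb C^2$ is one. How could we make others out of $\mathbb P^2$? The first thing to try is to take the complement of a curve. This is the easy case, and it can be settled completely. We use Lefschetz duality: if $X$ is a smooth projective surface and $D\subset X$ is a closed curve, then $H_i(X\setminus D;\mathbb Z)\cong H^{4-i}(X,D;\mathbb Z)$.

**Proposition 1.** Let $B\subset\mathbb P^2$ be a reduced curve such that $\mathbb P^2\setminus B$ is a $\mathbb Z$-homology plane. Then $B$ is a line and $\mathbb P^2\setminus B\cong\mathbb C^2$.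

*Proof.* Let $B$ have $c$ irreducible components, of degrees $d_1,\dots,d_c$. The sequence of the pair reads
$$H^2(\mathbb P^2)\to H^2(B)\to H^3(\mathbb P^2,B)\to H^3(\mathbb P^2)=0 .$$
Here $H^2(B)=\mathbb Z^c$, one copy for each component, and the generator of $H^2(\mathbb P^2)$ goes to $(d_1,\dots,d_c)$. By duality $H_1(\mathbb P^2\setminus B)\cong H^3(\mathbb P^2,B)\cong\mathbb Z^c/\langle(d_1,\dots,d_c)\rangle$. This group is $0$ only if $c=1$ and $d_1=1$. $\square$

So taking complements in $\mathbb P^2$ gives nothing but $\mathbb C^2$. To get more, we modify the complement: blow up points of the curve and *leave out* some of the new exceptional curves from the boundary, so that an affine piece of each of them joins the open surface. Here is the smallest instance.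

**Example.** Let $L_1=\{x_0=0\}$ and $L_2=\{x_1=0\}$ in $\mathbb P^2$, so $\mathbb P^2\setminus(L_1\cup L_2)\cong\mathbb C^*\times\mathbb C$. Blow up the point $[0:1:0]\in L_1\setminus L_2$, with exceptional curve $E$, and let $D=L_1'+L_2$, where $L_1'$ is the proper transform of $L_1$. The blown-up surface is $X=\{([x_0:x_1:x_2],[s:t]):x_0t=x_2s\}$ and $L_1'=\{s=0\}$. On $s=1$ the points are given by $([x_0:x_1],t)\in\mathbb P^1\times\mathbb C$, with $L_2=\{x_1=0\}$ and $E=\{x_0=0\}$. So $X\setminus D\cong\mathbb C^2$ with coordinates $(x_0/x_1,t)$. Two lines, whose complement is not a homology plane, produced one, because $E$ was left out.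

What changes in general, once curves may be left out? The boundary curve may now have more components than the Picard number, and there seem to be many ways to choose the centers. The question is whether this extra freedom on $\mathbb P^2$, or on a Hirzebruch surface $\mathbb F_m$, suffices for all homology planes of log general type.

## 2. Expansions, optimal divisors and tom Dieck's conjecture

"Snc" means simple normal crossing: smooth components, transversal intersections, no three components through a point. Note that the reduced preimage of an snc divisor under a blow-up of a point is again snc.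

**Definition.** A log smooth completion of $S$ is a pair $(X,D)$ with $X$ a smooth projective surface, $D$ a reduced snc divisor and $X\setminus D\cong S$. It is minimal if no component of $D$ can be contracted so that the image of $D$ stays snc; equivalently, no $(-1)$-curve contained in $D$ meets at most two other components of $D$. The surface $S$ is of log general type if $\bar\kappa(S)=2$, which means that $K_X+D$ is big: $h^0(n(K_X+D))$ grows quadratically for divisible $n$.

For example, $(\mathbb P^2,\text{line})$ is a minimal completion of $\mathbb C^2$, and $K+D$ has degree $-2$, so $\bar\kappa(\mathbb C^2)=-\infty$. In the example above $(L_1')^2=0$ and $L_2^2=1$, so $(X,L_1'+L_2)$ is another minimal completion of $\mathbb C^2$. Minimal completions are not unique in general.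

**Definition.** Let $Y$ be a projective surface and $B$ a reduced divisor on it. The minimal log resolution $(Y',B')\to(Y,B)$ is the minimal proper birational morphism $Y'\to Y$ from a smooth surface such that the reduced total transform $B'$ of $B$ is snc. If $Y$ is smooth, one obtains it by blowing up, repeatedly, the non-snc points of the total transform.

**Definition.** An expansion $(X,D)\to(Y',B')$ is a birational morphism $\pi:X\to Y'$ obtained by a sequence of blow-ups such that each blow-up is centered at a point of the reduced total transform of $B'$ at that stage (exceptional curves included), and $D$ is the reduced total transform of $B'$ in $X$ with some $\pi$-exceptional curves removed, each of which is a $(-1)$-curve on $X$.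

**Definition.** A divisor $B$ on $Y$ is optimal for $S$ if there are a minimal log smooth completion $(X,D)$ of $S$ and an expansion $(X,D)\to(Y',B')$ such that $(Y',B')\to(Y,B)$ is a minimal log resolution.

Thus $L_1+L_2$ is optimal for $\mathbb C^2$ on $\mathbb P^2$. If no curve is removed, then $S\cong Y\setminus B$ when $Y$ is smooth, and on $\mathbb P^2$ we are back in Proposition 1.

**Conjecture (tom Dieck).** A smooth $\mathbb Z$-homology plane of log general type has an optimal divisor on $\mathbb P^2$ or $\mathbb F_m$, where $m\ge0$ may depend on $S$.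

**Theorem.** Let $a\ge1$, $3\nmid a$, and let $b$ be the integer with $3b-8a=\pm1$ (so $b=3,5,11,13,\dots$ for $a=1,2,4,5,\dots$). There is a smooth surface $S_a$, constructed in Sections 3–5, such that:

1. $S_a$ is a $\mathbb Z$-homology plane with $\bar\kappa(S_a)=2$.
2. If $Y$ is a smooth projective surface carrying an optimal divisor for $S_a$, then its Picard number satisfies $\rho(Y)\ge4$. In particular $S_a$ has no optimal divisor on $\mathbb P^2$ or on any $\mathbb F_m$, so tom Dieck's conjecture is false.
3. The bound is sharp: $S_a$ has an optimal divisor on a surface with $\rho=4$.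
4. Infinitely many of the $S_a$ are pairwise non-isomorphic.

(As $3\nmid a$, exactly one of $8a\pm1$ is divisible by $3$, so $b$ is well defined. Clearly $\gcd(a,b)=1$.)

To prove (2), three kinds of freedom must be controlled: the choice of the minimal completion $(X,D)$, the choice of the curves to be removed, and the choice of the curves to be contracted. After the construction, Sections 8, 9 and 10 treat them in this order.

## 3. Three curves on $\mathbb F_2$

This section produces the curves $H_1,H_2,H_3$ from which everything is built. Put
$$g=u^2-10u+45,\qquad q=u^2-11u+64=(u-r)(u-s).$$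
Then
$$u\,g(u)^2-1728=(u-3)^3(u^2-11u+64), \tag{1}$$
since both sides equal $u^5-20u^4+190u^3-900u^2+2025u-1728$. The discriminant of $q$ is $-135$, so $r\ne s$. Also $q(0)=64$, $q(3)=40$, $g(3)=24$, and (1) gives $r\,g(r)^2=s\,g(s)^2=1728$. Hence $0,3,r,s$ are distinct and $g(3),g(r),g(s)\ne0$.

Glue $\mathbb F_2$ from charts $(u,w)$ and $(t,W)$ with $w,W\in\mathbb P^1$, $t=1/u$, $W=t^2w$. Let $F$ be a fiber of the projection to the $u$-line, $F_0=\{u=0\}$, $H_1=\{w=0\}$, $H_3=\{w=\infty\}$. The divisor of the function $w=W/t^2$ gives $H_1\sim H_3+2F$. As $H_1\cap H_3=\emptyset$, we get $H_1^2=2$, $H_3^2=-2$. Let $H_2$ be the closure of $\{\Phi=0\}$, where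
$$\Phi=(u-s)w^2+2u\,g\,w+u(u-3)^3(u-r). \tag{2}$$
Substituting $u=1/t$, $w=W/t^2$ and multiplying by $t^5$, the equation becomes, with $\tilde g=1-10t+45t^2$,
$$(1-st)W^2+2\tilde gW+(1-3t)^3(1-rt)=0. \tag{3}$$
So $\Phi$ has poles of order $2$ along $H_3$ and of order $5$ along $\{t=0\}$, whence $H_2\sim2H_3+5F$ and $H_2^2=-8+20=12$, $H_2\cdot H_1=5$, $H_2\cdot H_3=-4+5=1$.

By (1) the discriminant of $\Phi$ in $w$ is $4u\bigl(ug^2-(u-3)^3q\bigr)=4\cdot1728\,u$. It is not a square in $\mathbb C(u)$, and the coefficients of $\Phi$ have no common factor because $u-s$ is prime to $u(u-3)^3(u-r)$. So $H_2$ is irreducible, with function field $\mathbb C(u)(\sqrt u)=\mathbb C(\sqrt u)$: it is rational. Now we go through the points of $H_2$.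

**Over $u=0$.** The equation becomes $-sw^2=0$, so $H_2$ meets $F_0$ only at $O=(0,0)$, with multiplicity two. The $u$-derivative of $\Phi$ at $O$ is $(-27)(-r)=27r\neq0$. Hence $H_2$ is smooth at $O$, simply tangent to $F_0$ and transversal to $H_1$.

**Over finite $u\ne0$.** The discriminant is nonzero, so (2), as a quadratic equation on $\mathbb P^1_w$, has two distinct roots, and $H_2$ is étale over the $u$-line; in particular it is smooth. It meets $H_1=\{w=0\}$ where $(u-3)^3(u-r)=0$. Near $w=0$ the branch is $w=-(u-3)^3(u-r)\cdot\frac{1}{2g}\cdot(\text{unit})$ at $u=3$ and at $u=r$, as $g(3),g(r)\ne0$. So $H_2$ has contact of order exactly $3$ with $H_1$ at $(3,0)$, and is transversal to $H_1$ at $(r,0)$. With $v=1/w$ the equation is $(u-s)+2ugv+u(u-3)^3(u-r)v^2=0$, so $H_2$ meets $H_3=\{v=0\}$ only over $u=s$, and transversally, since the branch there is $v=-(u-s)\cdot(\text{unit})$ because $s\,g(s)\neq0$.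

**Over $t=0$.** Multiply (3) by $1-st$ and complete the square. Identity (1) times $t^5$ reads $\tilde g^2-1728t^5=(1-3t)^3(1-rt)(1-st)$, so
$$\bigl((1-st)W+\tilde g\bigr)^2=1728\,t^5. \tag{4}$$
This is an $A_4$-cusp $y^2=1728t^5$ at $W=-1$, off $H_1\cup H_3$, and $H_2$ has no other point over $t=0$.

## 4. The surface $V$ and its boundary

We now resolve the configuration, taking care to leave one exceptional curve, $G$, outside the boundary. Blow up $\mathbb F_2$ as follows, and call the composition $p:V\to\mathbb F_2$. Proper transforms keep their names.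

**Over $O$.** Blow up $O$ (exceptional curve $T_1$), then $T_1\cap F_0$ (exceptional curve $G$), and let $T_2$ be the proper transform of $F_0$. After the first blow-up $H_1$ meets $T_1$ at a point off $F_0$, while $H_2$ passes through $T_1\cap F_0$, transversally to both curves. After the second one, $H_2$ meets $G$ away from $T_1$ and $T_2$. So $H_2$ is disjoint from $T_1\cup T_2$, and $T_1\cap T_2=\emptyset$, $T_1^2=T_2^2=-2$, $G^2=-1$. The curve $H_1$ meets $T_1$, and $H_3$ meets $T_2$.

**Over $(3,0)$.** Blow up three times at the point common to $H_1$ and $H_2$, with exceptional curves $A_1,A_2,A_3$. With $x=u-3$ and $H_2:w=x^3\cdot c(x)$, $c(0)\ne0$, the three blow-ups lead to $w=x^3w_3$. Then $A_3=\{x=0\}$ meets $H_1$ at $w_3=0$, $H_2$ at $w_3=c(0)$ and $A_2$ at $w_3=\infty$. So $A_1^2=A_2^2=-2$, $A_3^2=-1$.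

**Over the cusp.** For $y^2=1728t^5$, put $y=ty_1$: the curve becomes $y_1^2=1728t^3$ (multiplicity $2$ again), with exceptional curve $C_1=\{t=0\}$. Put $y_1=ty_2$: the curve becomes $y_2^2=1728t$, smooth and simply tangent to $C_2=\{t=0\}$, and $C_1$ meets $C_2$ elsewhere. Blow up the tangency point: $H_2,C_2,C_3$ now pass through one point in distinct directions. Blow up that point: $C_4$ meets $H_2,C_2,C_3$ in three distinct points. The multiplicities of $H_2$ are $2,2,1,1$, and $C_1^2=-2$, $C_2^2=-3$, $C_3^2=-2$, $C_4^2=-1$.

We have $\rho(V)=2+2+3+4=11$. The self-intersections of the $H_i$ on $V$ are $H_1^2=2-1-3=-2$, $H_2^2=12-1-1-3-(4+4+1+1)=-3$, $H_3^2=-2$. Let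
$$D_V=H_1+H_2+H_3+T_1+T_2+A_1+A_2+A_3+C_1+C_2+C_3+C_4 ,$$
without $G$. It is snc with smooth rational components, and its edges (intersecting pairs, each meeting once) are
$$H_1T_1,\ H_1A_3,\ H_1H_2,\ A_3A_2,\ A_2A_1,\ A_3H_2,\ H_2H_3,\ H_3T_2,\ H_2C_4,\ C_4C_3,\ C_4C_2,\ C_2C_1. \tag{5}$$
The edge $H_1H_2$ is the node over $(r,0)$.

Two tables carry the rest of the talk. Table 1 lists, for each $p$-exceptional curve, its coefficient $k$ in $K_V-p^*K_{\mathbb F_2}$ and its coefficients in $p^*H_1$, $p^*H_2$, $p^*F_0$. Each entry is the sum of the entries of the earlier exceptional curves through the center, plus $1$ for $k$, or plus the multiplicity of the curve at the center. No center lies on $H_3$.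

**Table 1.**

| | $T_1$ | $G$ | $A_1$ | $A_2$ | $A_3$ | $C_1$ | $C_2$ | $C_3$ | $C_4$ |
|---|---|---|---|---|---|---|---|---|---|
| $k$ | 1 | 2 | 1 | 2 | 3 | 1 | 2 | 3 | 6 |
| $p^*H_1$ | 1 | 1 | 1 | 2 | 3 | 0 | 0 | 0 | 0 |
| $p^*H_2$ | 1 | 2 | 1 | 2 | 3 | 2 | 4 | 5 | 10 |
| $p^*F_0$ | 1 | 2 | 0 | 0 | 0 | 0 | 0 | 0 | 0 |

Table 2 lists the components of $D_V$. The last two rows will be explained in Section 9. Write "nbrs" for the number of neighbors of a component in the boundary considered.

**Table 2.**

| | $H_1$ | $H_2$ | $H_3$ | $T_1$ | $T_2$ | $A_1$ | $A_2$ | $A_3$ | $C_1$ | $C_2$ | $C_3$ | $C_4$ |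
|---|---|---|---|---|---|---|---|---|---|---|---|---|
| self-int. on $V$ | −2 | −3 | −2 | −2 | −2 | −2 | −2 | −1 | −2 | −3 | −2 | −1 |
| nbrs − 2 | 1 | 2 | 0 | −1 | −1 | −1 | 0 | 1 | −1 | 0 | −1 | 1 |
| $\alpha$ | 5 | 0 | 1 | 4 | 2 | 5 | 7 | 9 | 0 | −3 | −3 | −9 |
| $\beta$ | 0 | 5 | 6 | 4 | 7 | 5 | 2 | −1 | 10 | 12 | 17 | 26 |

We use adjunction in this form: if $C$ is a smooth rational component of an snc divisor $D$ whose neighbors each meet it once, then $(K+D)\cdot C=-2+\text{nbrs}$.

## 5. Cutting the cycle: the surfaces $X$ and $S_a$

The graph (5) has $12$ vertices, $12$ edges and exactly one cycle, $H_1-H_2-A_3-H_1$. We blow up over the node $H_1\cap H_2$ and remove the last exceptional curve, which opens the cycle.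

Give $H_1$ the vector $(1,0)$ and $H_2$ the vector $(0,1)$. If we blow up the intersection of two curves, the new curve gets the sum of their vectors. The vector $(a_\Lambda,b_\Lambda)$ of an exceptional curve $\Lambda$ then consists of its coefficients in the pullbacks of $H_1$ and $H_2$.

**Claim.** There is a sequence $\sigma:X\to V$ of blow-ups at nodes of the total transform, starting with $H_1\cap H_2$, each center after the first lying on the last exceptional curve, whose last exceptional curve $e$ has vector $(a,b)$.

*Proof.* Neighboring curves in the chain from $H_1$ to $H_2$ have vectors $P,P'$ of determinant $1$; this holds at the start and is preserved by inserting $P+P'$. Suppose $(a,b)=xP+yP'$ with positive integers $x,y$, as is the case at the start with $x=a$, $y=b$. They are coprime since $\gcd(a,b)=1$. Blow up the node. If $x=y$, then $x=y=1$ and the new vector is $(a,b)$. If $x>y$, write $(a,b)=(x-y)P+y(P+P')$ and go on with the node of the curve with vector $P$ and the new curve; if $x<y$, proceed symmetrically. The sum $x+y$ of the coefficients decreases, so this stops. $\square$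

Let $L$ be the set of the $N$ exceptional curves of $\sigma$. They form a chain joining $H_1$ to $H_2$; $e^2=-1$, and all other curves of $L$ have self-intersection $\le-2$, since a later center lies on each. All $a_\Lambda,b_\Lambda$ are $\ge1$.

**How often the centers lie on $H_1$ and $H_2$.** If $a=1$, then $b=3$ and the vectors are $(1,1),(1,2),(1,3)=e$. If $a\ge2$, then $2a<b<3a$, because $8a\pm1>6a$ and $8a\pm1<9a$. So $(a,b)=(3a-b)(1,2)+(b-2a)(1,3)$ with positive coefficients, and the blow-ups start with $(1,1),(1,2),(1,3)$ and then stay between $(1,2)$ and $(1,3)$. For $a=2$, for instance, only $(2,5)=e$ is added. In all cases exactly one center lies on $H_1$ and exactly three lie on $H_2$. So on $X$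
$$H_1^2=-3,\qquad H_2^2=-6,\qquad H_1\cap H_2=\emptyset, \tag{6}$$
and the other self-intersections are those of Table 2.

Let $D^+$ be the sum of the $12$ components of $D_V$ (proper transforms) and of the curves of $L$, and put
$$D=D^+-e,\qquad S=S_a=X\setminus D .$$
Then $\#D=11+N=\rho(X)$. The only cycle of $D^+$ is $H_1-L-H_2-A_3-H_1$, and $e$ has exactly two neighbors, both on it. So $D$ is an snc tree of smooth rational curves. The only $(-1)$-curves in $D$ are $A_3$ and $C_4$, each with three neighbors in $D$, and there are no components of self-intersection $\ge0$. Hence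

(M) *every component of $D$ with at most two neighbors in $D$ has self-intersection $\le-2$.*

In particular $(X,D)$ is minimal.

**Why $\mathbb F_2$ is not already an answer.** Since $S$ was built from $\mathbb F_2$, a sensible first attempt is to claim that $B=H_1+H_2+H_3+F_0$ on $\mathbb F_2$ is optimal. Let us see where this stops. Three curves of $B$ pass through $O$, and after blowing up $O$ three pass through $T_1\cap F_0$. So both points must be blown up in the log resolution, and its boundary $D_V+G$ contains $G$. To obtain $S$ we would have to remove $G$; but an expansion may remove only curves that are exceptional over the log resolution, and $G$ already lies on it. Nor can $G$ be such a removed curve for another choice of $Y$: it meets $D$ in three points, on $T_1$, $T_2$ and $H_2$, while removed curves will turn out to meet $D$ in at most two (Fact 1 below). The theorem says that no other choice on a surface with $\rho\le3$ helps.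

## 6. The homology of $S$

This step shows $H_i(S;\mathbb Z)=0$ for $i>0$ and is where $3b-8a=\pm1$ is used. As $X$ is rational, $\operatorname{Pic}X=H^2(X;\mathbb Z)$ is unimodular and $H^1(X)=H^3(X)=0$.

**Step 1. The components of $D$ form a basis of $\operatorname{Pic}X$.** The group $\operatorname{Pic}X$ is freely generated by the pullbacks of $H_3$, $F$ and the (proper transforms of) exceptional curves, because proper and total transforms differ by a unitriangular change. All exceptional curves except $G$ and $e$ lie in $D$. By Table 1 and the vector $(a,b)$ of $e$, modulo the exceptional curves in $D$ the remaining components of $D$ are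
$$H_3,\qquad T_2\equiv F-2G,\qquad H_1\equiv H_3+2F-G-ae,\qquad H_2\equiv2H_3+5F-2G-be .$$
In the quotient by $D$ we get $H_3=0$, $F=2G$, and then $3G=ae$, $8G=be$. So
$$\operatorname{Pic}X/\langle D\rangle=\langle G,e\rangle/(3G-ae,\ 8G-be),$$
which has order $|8a-3b|=1$. As $\#D=\rho(X)$, the components of $D$ are a basis.

**Step 2. The exact sequence.** By unimodularity and Step 1, $\ell\mapsto(\ell\cdot D_j)_j$ is an isomorphism $H^2(X)\to H^2(D)=\mathbb Z^{\#D}$. As $D$ is a connected tree of spheres, $H^0(X)\cong H^0(D)$ and $H^1(D)=0$. The sequence of $(X,D)$ gives, in turn, $H^0(X,D)=H^1(X,D)=0$, then $H^2(X,D)=0$ by injectivity on $H^2$, then $H^3(X,D)=0$ by surjectivity on $H^2$ and $H^3(X)=0$. By duality $H_i(S;\mathbb Z)\cong H^{4-i}(X,D;\mathbb Z)=0$ for $i>0$.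

## 7. The logarithmic Kodaira dimension of $S$

This step shows that $K_X+D$ is big: we subtract an effective $N'$, supported on twigs of $D$, so that the rest has positive square.

**Step 1. The square of $K_X+D$.** Blowing up a node does not change $K+\text{boundary}$, so $K_X+D+e=\sigma^*(K_V+D_V)$. We have $K_V^2=8-9=-1$. By adjunction $K_V\cdot D_V=\sum(-2-D_j^2)=0$, where the nonzero terms are $1$ from $H_2$, $1$ from $C_2$, $-1$ from $A_3$ and $-1$ from $C_4$. Also $D_V\cdot(K_V+D_V)=\sum(\text{nbrs}-2)=0$. So $(K_V+D_V)^2=-1$, and $(K_X+D)^2=-1+e^2=-2$ because $\sigma^*(K_V+D_V)\cdot e=0$.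

**Step 2. Subtract $N'$.** Put
$$N'=\tfrac12T_1+\tfrac12C_3+\tfrac23A_1+\tfrac13A_2+\tfrac23T_2+\tfrac13H_3+\tfrac35C_1+\tfrac15C_2,\qquad P=K_X+D-N' .$$
For each component $R$ of $N'$ we have $N'\cdot R=(K_X+D)\cdot R$. Indeed $N'\cdot T_1=N'\cdot C_3=-1$; $N'\cdot A_1=N'\cdot T_2=-\frac43+\frac13=-1$; $N'\cdot C_1=-\frac65+\frac15=-1$; $N'\cdot A_2=N'\cdot H_3=\frac23-\frac23=0$; $N'\cdot C_2=\frac35-\frac35=0$. These are the numbers $\text{nbrs}-2$. So $P\cdot N'=0$ and
$$P^2=P\cdot(K_X+D)=-2+\left(\tfrac12+\tfrac12+\tfrac23+\tfrac23+\tfrac35\right)=\tfrac{14}{15}>0 .$$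

**Step 3. Sections.** Let $F$ be the nef class of a general fiber. Since $H_1,H_2,H_3$ meet it in $1,2,1$ points, and the other components of $D$ are disjoint from it, $P\cdot F=-2+4-\frac13=\frac53>0$. So $(K_X-nP)\cdot F<0$ and $h^2(nP)=h^0(K_X-nP)=0$ for divisible $n>0$. Riemann–Roch gives $h^0(nP)\ge\frac12nP\cdot(nP-K_X)+1$, which grows quadratically. Since $N'\ge0$, $K_X+D$ is big. This finishes the proof of (1).

## 8. The minimal completion is unique

We now remove the first freedom in the definition of an optimal divisor. Recall that every birational morphism of smooth projective surfaces is a composition of blow-ups of points, and that it factors through the contraction of any $(-1)$-curve that it contracts.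

**Fact 1.** Let $f:M\to M_0$ be a birational morphism of smooth projective surfaces, $\Delta_0$ snc on $M_0$, $\Delta=f^{-1}(\Delta_0)_{red}$, and $E\subset\Delta$ an $f$-exceptional $(-1)$-curve. Then $E$ meets $\Delta-E$ in one or two points, transversally, lying on distinct components of $\Delta-E$. Moreover, the image of $\Delta$ after contracting $E$ is snc.

*Proof.* Factor $f$ through the contraction $M\to M_1$ of $E$. The reduced preimage $\Delta_1$ of $\Delta_0$ in $M_1$ is snc and contains the image $x$ of $E$, and $\Delta$ is the reduced preimage of $\Delta_1$. At $x$ there are one or two components of $\Delta_1$, smooth and transversal to each other. Their proper transforms meet $E$ in one point each, transversally, and these points are distinct. $\square$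

**Lemma 1.** Every minimal log smooth completion $(X',D')$ of $S$ is isomorphic to $(X,D)$.

*Proof.* Let $\varphi:X\dashrightarrow X'$ be the birational map extending $\mathrm{id}_S$, and let $X\xleftarrow{f}W\xrightarrow{h}X'$ be its minimal resolution: no $(-1)$-curve of $W$ is contracted by both $f$ and $h$.

**Step 1. The two boundaries have the same preimage.** The map $f$ is an isomorphism over $S$: if the fiber over $x\in S$ were a curve, it would contain a $(-1)$-curve; near this fiber $h=\varphi\circ f$ with $\varphi$ regular at $x$, so $h$ would contract it too. In the same way, $h$ is an isomorphism over $X'\setminus D'$. On $f^{-1}(S)$ we have $h=\varphi\circ f$, which has values in $X'\setminus D'$. Conversely, if $h(x)\in X'\setminus D'$, then $f=\varphi^{-1}\circ h$ near $x$, so $f(x)\in S$. Thus $\Delta:=f^{-1}(D)_{red}=h^{-1}(D')_{red}$, and it is snc.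

**Step 2. $h$ is an isomorphism.** Otherwise $h$ contracts some $(-1)$-curve $C\subset\Delta$, which is not contracted by $f$. Put $C_0=f(C)$, a component of $D$. By Fact 1 applied to $h$, $C$ meets $\Delta-C$ in at most two points. Over each point $y$ of $C_0\cap(D-C_0)$ there is a point of $C\cap(\Delta-C)$: if $f$ is an isomorphism over $y$ it is the preimage of $y$, and otherwise it is any point of $C$ over $y$, since $f^{-1}(y)$ is a curve in $\Delta-C$. Different neighbors of $C_0$ meet it at different points, so $C_0$ has at most two neighbors in $D$. But $C_0^2\ge C^2=-1$, contradicting (M).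

**Step 3. $f$ is an isomorphism.** By Step 2 we may take $W=X'$, and $f:X'\to X$ is a morphism with $D'=f^{-1}(D)_{red}$. If it is not an isomorphism, it contracts a $(-1)$-curve $E$, which lies in $D'$ as $f$ is an isomorphism over $S$. By Fact 1 $E$ meets at most two other components of $D'$ and contracting it keeps $D'$ snc, contradicting minimality. $\square$

## 9. Only $e$ can be removed

A removed curve $E$ is, by Fact 1, a $(-1)$-curve that meets $D$ in one or two points, transversally, on distinct components; details are in Section 11. We show that $e$ is the only such curve on $X$. The tool is to write $K+D$ as a combination of boundary components and to intersect it with $E$. Extend Table 2 to $L$ by $\alpha_\Lambda=5a_\Lambda$, $\beta_\Lambda=5b_\Lambda$.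

**Lemma 2.** On $X$ we have $3(K_X+D^+)\equiv\sum_j\alpha_jD_j$ and $8(K_X+D^+)\equiv\sum_j\beta_jD_j$, with sums over all components of $D^+$.

*Proof.* **Step 1. Compute $K_V+D_V$.** Use $K_{\mathbb F_2}\equiv-2H_3-4F$, so $K_{\mathbb F_2}+H_1+H_2+H_3\equiv2H_3+3F$. Each exceptional curve $E_0\ne G$ enters $K_V+D_V$ with coefficient $k-(\text{coefficients in }p^*H_1,p^*H_2)+1$, the $1$ because it is itself in $D_V$; for $G$ the $1$ is missing. Table 1 gives
$$K_V+D_V\equiv p^*(2H_3+3F)+T_2-G-A_2-2A_3-C_2-C_3-3C_4 . \tag{7}$$

**Step 2. Eliminate $G$.** Write $2H_3+3F\equiv xH_1+yH_2+zH_3+fF_0$ with rational coefficients. Comparing $H_3$ and $F$ gives $z=2-x-2y$ and $f=3-2x-5y$. The coefficient of $G$ in (7) becomes $x+2y+2f-1=5-3x-8y$. So for every $(x,y)$ with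
$$3x+8y=5 \tag{8}$$
$K_V+D_V$ is numerically a combination of components of $D_V$ with the following coefficients: $x,\,y,\,z$ at $H_1,H_2,H_3$; $x+y+f$ at $T_1$; $f+1$ at $T_2$; $x+y$, $2(x+y)-1$, $3(x+y)-2$ at $A_1,A_2,A_3$; and $2y$, $4y-1$, $5y-1$, $10y-3$ at $C_1,\dots,C_4$.

**Step 3. The two ends of the line (8).** For $(x,y)=(\frac53,0)$ we get $z=\frac13$, $f=-\frac13$, and three times the coefficients is the row $\alpha$. For $(x,y)=(0,\frac58)$ we get $z=\frac68$, $f=-\frac18$, and eight times the coefficients is the row $\beta$.

**Step 4. Pull back by $\sigma$.** We have $K_X+D^+=\sigma^*(K_V+D_V)$, and a combination with coefficients $x,y$ at $H_1,H_2$ gets the coefficient $xa_\Lambda+yb_\Lambda$ at $\Lambda\in L$. This is $\frac53a_\Lambda$, respectively $\frac58b_\Lambda$. $\square$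

As a check of the table, the intersection with $H_2$ on $V$ must be $3(\text{nbrs}-2)=6$ and $8(\text{nbrs}-2)=16$; indeed $-3\cdot0+5+9+1-9=6$ and $-3\cdot5+0-1+6+26=16$.

**Lemma 3.** Let $E\not\subset D$ be a $(-1)$-curve on $X$ meeting $D$ in one or two points, transversally, on distinct components. Then $E=e$.

*Proof.* Suppose $E\ne e$. Put $k=E\cdot e\ge0$ and $d=E\cdot D\in\{1,2\}$. Then $(K_X+D^+)\cdot E=d-1+k$. Summing over the $d$ components of $D$ met by $E$, Lemma 2 gives
$$\sum\alpha=3(d-1+k)-5ak,\qquad \sum\beta=8(d-1+k)-5bk . \tag{9}$$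
Note that $\beta_{A_3}=-1$, $\beta_{H_1}=0$, and all other $\beta$'s are positive.

**Step 1. What $\beta$ alone gives.** Since $\beta$ is almost nonnegative, it bounds $k$.

If $d=1$, the second equation says $\beta=-k(5b-8)$ with $5b-8\ge7$. As $\beta\ge-1$, we get $k=0$ and $\beta=0$: the curve met is $H_1$.

If $d=2$, then $-1\le\sum\beta=8-k(5b-8)$, so $k(5b-8)\le9$. As $b=3$ or $b\ge5$, either $k=0$, or $k=1$ and $(a,b)=(1,3)$.

Let $d=2$, $k=0$, so $\sum\beta=8$. Two curves of $L$ give a multiple of $5$. One curve of $L$ and one other curve require the value $8-5b_\Lambda\in\{3,-2,-7,\dots\}$ for the other, and no such $\beta$ exists. Two curves outside $L$: among $0,5,6,4,7,5,2,-1,10,12,17,26$ the only pair with sum $8$ is $6+2$, so $E$ meets $H_3$ and $A_2$.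

Let $d=2$, $k=1$, $(a,b)=(1,3)$, so $\sum\beta=1$. The curves of $L\setminus\{e\}$ have $\beta=5,10$; two of them have too large a sum, and one of them would need a partner with $\beta=-4$ or $-9$, which does not exist. Outside $L$ the only pair with sum $1$ is $2+(-1)$, so $E$ meets $A_2$ and $A_3$.

Here the use of a single identity stops: $\beta$ does not exclude the three configurations $\{H_1\}$, $\{H_3,A_2\}$, $\{A_2,A_3\}$. But (8) is a line, so there is a second, independent identity.

**Step 2. $\alpha$ excludes the rest.** For $\{H_1\}$ with $d=1,k=0$, (9) requires $\alpha=0$, but $\alpha_{H_1}=5$. For $\{H_3,A_2\}$ with $d=2,k=0$, it requires $\sum\alpha=3$, but $1+7=8$. For $\{A_2,A_3\}$ with $d=2,k=1,a=1$, it requires $\sum\alpha=6-5=1$, but $7+9=16$. $\square$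

## 10. Contractions supported in $D+e$

The last freedom is the choice of the curves of $D^+$ that are contracted to reach $Y$.

**Lemma 4.** Let $\psi:X\to Y$ be a birational morphism onto a smooth projective surface, all of whose exceptional curves are components of $D^+$. Then $\rho(Y)\ge4$.

Let $\mathcal E$ be the set of $\psi$-exceptional curves and $\mathcal O$ the set of the other components of $D^+$. Since $\#D^+=12+N$ and $\#\mathcal E=\rho(X)-\rho(Y)=11+N-\rho(Y)$,
$$\#\mathcal O=\rho(Y)+1 . \tag{10}$$
So few curves survive. We use three standard facts.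

* (i) The intersection matrix of $\mathcal E$ is negative definite and unimodular: the total transforms of the blown-up points form an orthogonal basis of square $-1$ of the lattice spanned by $\mathcal E$.
* (ii) Each connected component of $\mathcal E$ contains a $(-1)$-curve: it is the fiber over a point, and the exceptional curve of the last blow-up over that point is one.
* (iii) The dual graph of $\mathcal E$ has no cycle: a blow-up adds an isolated vertex, adds a leaf, or subdivides an edge.

**Implications from (ii).** The only $(-1)$-curves in $D^+$ are $e,A_3,C_4$. A branch that is cut off from them cannot lie in $\mathcal E$, so by (5)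
$$\begin{gathered}H_2\in\mathcal O\Rightarrow H_3,T_2\in\mathcal O;\qquad H_3\in\mathcal O\Rightarrow T_2\in\mathcal O;\qquad C_4\in\mathcal O\Rightarrow C_1,C_2,C_3\in\mathcal O;\\ C_2\in\mathcal O\Rightarrow C_1\in\mathcal O;\qquad A_3\in\mathcal O\Rightarrow A_1,A_2\in\mathcal O;\qquad A_2\in\mathcal O\Rightarrow A_1\in\mathcal O;\qquad H_1\in\mathcal O\Rightarrow T_1\in\mathcal O.\end{gathered}\tag{11}$$
For instance, if $H_2\in\mathcal O$ and $H_3$ or $T_2$ is in $\mathcal E$, then its component of $\mathcal E$ lies in $\{H_3,T_2\}$, where there is no $(-1)$-curve.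

**Forbidden supports from (i).** A nonzero effective divisor of square $\ge0$ cannot have its support in $\mathcal E$. With the self-intersections (6) we use:

* $v_1=H_2+6C_4+3C_3+2C_2$. Intersections: $H_2$: $-6+6=0$; $C_4$: $1-6+3+2=0$; $C_3$: $6-6=0$; $C_2$: $6-6=0$. So $v_1^2=0$.
* $v_2=6H_1+3T_1+15A_3+10A_2+5A_1$. $H_1$: $-18+3+15=0$; $T_1$: $6-6=0$; $A_3$: $6-15+10=1$; $A_2$: $15-20+5=0$; $A_1$: $10-10=0$. So $v_2^2=15$.
* $v_3=H_1+3A_3+2A_2+A_1$. $H_1$: $-3+3=0$; $A_3$: $1-3+2=0$; $A_2$: $3-4+1=0$; $A_1$: $2-2=0$. So $v_3^2=0$.
* $v_4=4H_1+2T_1+10A_3+5A_2+H_2$. $H_1$: $-12+2+10=0$; $T_1$: $4-4=0$; $A_3$: $4-10+5+1=0$; $A_2$: $10-10=0$; $H_2$: $10-6=4$. So $v_4^2=4$.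
* $v_5=\sigma^*(H_2+3A_3+2A_2+A_1)$, with support $H_2,A_1,A_2,A_3$ and all of $L$. On $V$, $H_2$: $-3+3=0$; $A_3$: $1-3+2=0$; $A_2$: $3-4+1=0$; $A_1$: $2-2=0$. So $v_5^2=0$.
* $v_6=\sigma^*(4H_1+2T_1+6A_3+3A_2)$, with support $H_1,T_1,A_3,A_2$ and all of $L$. On $V$, $H_1$: $-8+2+6=0$; $T_1$: $4-4=0$; $A_2$: $6-6=0$; $A_3$: $4-6+3=1$. So $v_6^2=6$.

**The case $\rho(Y)=1$.** This one can be done at once. Here $\#\mathcal O=2$. By $v_2$, $\mathcal O$ contains one of $H_1,T_1,A_1,A_2,A_3$, so it contains at most one other kind of curve. By $v_1$, it contains one of $H_2,C_4,C_3,C_2$; by (11), $H_2$ brings two more curves, $C_4$ three more and $C_2$ one more, none of them among $H_1,T_1,A_i$. So $\mathcal O=\{C_3,z\}$, and by (11) $z\in\{T_1,A_1\}$, since $A_3,A_2,H_1$ bring others. Then $H_1$, all of $L$, $H_2$ and $A_3$ lie in $\mathcal E$ and form a cycle, contradicting (iii). Hence no such $\psi$ ends on $\mathbb P^2$.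

What changes for $\rho(Y)=2,3$ is that $\mathcal O$ may have up to four elements, and definiteness is no longer enough. Suppose $\mathcal O$ contains $C_3$ but none of $T_2,H_3,H_2,C_4,C_2,C_1$. These six form a chain with self-intersections $-2,-2,-6,-1,-3,-2$. The leading minors of its negated matrix are $2,3,16,13,23,33$, so it is negative definite, and no divisor supported there can give a contradiction as above. The way past this is unimodularity, used modulo $3$.

*Proof of Lemma 4.* Suppose $\rho(Y)\le3$, so $\#\mathcal O\le4$. Let $\mathcal W=\{C_1,C_2,C_3,C_4,H_2,H_3,T_2\}$ and $\mathcal O'=\mathcal O\setminus\mathcal W$.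

**Step 1. $\#(\mathcal O\cap\mathcal W)\ge2$.** This step leaves at most two places for $\mathcal O'$. Suppose it fails. By (11), $H_2,H_3,C_4,C_2$ each bring another curve of $\mathcal W$, so $\mathcal O\cap\mathcal W$ is $\emptyset$, $\{C_1\}$, $\{T_2\}$ or $\{C_3\}$. In the first three cases $v_1$ is supported in $\mathcal E$, a contradiction. In the last case put
$$v=T_2+2H_3-C_1-2C_2-5C_4,$$
which is supported in $\mathcal E$. We compute $v\cdot T_2=-2+2=0$, $v\cdot H_3=1-4=-3$, $v\cdot H_2=2-5=-3$, $v\cdot C_4=5-2=3$, $v\cdot C_2=-1+6-5=0$, $v\cdot C_1=2-2=0$. Apart from $C_3\notin\mathcal E$, no other curve meets the support of $v$. So $v\cdot C\equiv0$ mod $3$ for every $C\in\mathcal E$, while $v\not\equiv0$ mod $3$. The matrix of $\mathcal E$ is singular modulo $3$, contradicting (i).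

Hence $\#\mathcal O'\le2$. By $v_2$,
$$\mathcal O'\cap\{H_1,T_1,A_1,A_2,A_3\}\ne\emptyset. \tag{12}$$

**Step 2. $A_3,H_1,H_2\notin\mathcal O$.** This step puts the three corners of the cycle into $\mathcal E$.

If $A_3\in\mathcal O$, then $A_1,A_2,A_3\in\mathcal O'$, which is too many.

If $H_1\in\mathcal O$, then $\mathcal O'=\{H_1,T_1\}$, so $A_1,A_2,A_3$ and $L$ lie in $\mathcal E$. If $H_2\in\mathcal E$, then $v_5$ is supported in $\mathcal E$, a contradiction. If $H_2\in\mathcal O$, then $H_1,T_1,H_2,H_3,T_2\in\mathcal O$, and $\#\mathcal O\ge5$, a contradiction.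

If $H_2\in\mathcal O$, then $H_2,H_3,T_2\in\mathcal O$, so by (12) and the two previous cases $\mathcal O'=\{z\}$ with $z\in\{T_1,A_1,A_2\}$. If $z=A_2$, then also $A_1\in\mathcal O'$, impossible. If $z=T_1$, then $v_3$ is supported in $\mathcal E$. If $z=A_1$, then $v_6$ is supported in $\mathcal E$, because $L\subset\mathcal E$. Both are contradictions.

**Step 3. The cycle.** By Step 2, $H_1,A_3,H_2\in\mathcal E$. By (iii), applied to the cycle $H_1-L-H_2-A_3-H_1$, some $y\in L$ lies in $\mathcal O$. Together with (12) and $\#\mathcal O'\le2$ this gives $\mathcal O'=\{y,z\}$ with $z\in\{T_1,A_1,A_2\}$. If $z=A_2$, then $A_1\in\mathcal O'$ as well, impossible. If $z=T_1$, then $v_3$ is supported in $\mathcal E$. If $z=A_1$, then $v_4$, whose support is $H_1,T_1,A_3,A_2,H_2$, is supported in $\mathcal E$. All cases are contradictory. $\square$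

## 11. The bound $\rho(Y)\ge4$, its sharpness, and infinitely many examples

**Proof of (2).** Let $B$ be optimal for $S$ on a smooth projective surface $Y$. By Lemma 1 we may take the completion in the definition to be $(X,D)$. Let $\pi:X\to Y'$ be the expansion, $\tau:Y'\to Y$ the minimal log resolution and $\psi=\tau\pi$. Write $\pi^{-1}(B')_{red}=D^{tot}=D+E_1+\dots+E_n$, where the $E_i$ are the removed curves.

**Step 1. The removed curves.** The $E_i$ are $\pi$-exceptional $(-1)$-curves. They are pairwise disjoint, as otherwise $(E_i+E_j)^2\ge-2+2=0$, contradicting negative definiteness. Since $B'$ is snc, Fact 1 shows that $E_i$ meets $D^{tot}-E_i$ in one or two points, transversally, on distinct components, and these components are not among the $E_j$, so they belong to $D$. By Lemma 3, $E_i=e$. So $D^{tot}\subset D+e=D^+$.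

**Step 2. The contracted curves.** All $\psi$-exceptional curves lie in $D^{tot}$. For the $\pi$-exceptional ones, this is because all centers lie on the total transform of $B'$. The others are proper transforms of $\tau$-exceptional curves, and these lie in $B'$: $\tau$ is an isomorphism over $Y\setminus B$, since a $(-1)$-curve over a point off $B$ is disjoint from $B'$ and could be contracted, contradicting minimality of $\tau$.

So Lemma 4 applies to $\psi$ and gives $\rho(Y)\ge4$. Since $\rho(\mathbb P^2)=1$ and $\rho(\mathbb F_m)=2$, the conjecture is false; already $a=1$, $b=3$ suffices. $\square$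

**Proof of (3).** Let $Y_4$ be $\mathbb F_2$ blown up at $O$ and then at $T_1\cap F_0$, so $\rho(Y_4)=4$, and let $B=H_1+H_2+H_3+T_1+T_2$ on $Y_4$. By Sections 3 and 4 its only non-snc points are the tangency of order $3$ of $H_1,H_2$ and the cusp of $H_2$. The blow-ups of Section 4 over these two points are each centered at a non-snc point of the total transform, and the result $(V,D_V)$ is snc. It is the minimal log resolution: the only $(-1)$-curves that are exceptional over $Y_4$ are $A_3$ and $C_4$, and each has three neighbors in $D_V$, so by Fact 1 neither can be contracted in a smaller log resolution. Finally $\sigma:X\to V$ blows up nodes of the total transform of $D_V$, and $D=D^+-e$, where $e$ is a $\sigma$-exceptional $(-1)$-curve. So $(X,D)\to(V,D_V)$ is an expansion from the minimal completion $(X,D)$, and $B$ is optimal for $S_a$. $\square$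

**Proof of (4).** If $S_a\cong S_{a'}$, then Lemma 1 shows that the corresponding surfaces $X$ are isomorphic, so $\rho(X)=11+N$ is an invariant of $S_a$. After the first blow-up of $\sigma$, each center is one of the two nodes on the last exceptional curve, so for a given $N$ there are at most $2^{N-1}$ sequences, each determining $(a,b)$. Hence each value of $N$ occurs for only finitely many $a$. As there are infinitely many $a$, infinitely many values of $N$ occur, and surfaces $S_a$ with different $N$ are not isomorphic. $\square$
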